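\title{Infinite elements and cancellation in the monoid of a cofinal higher-rank graph}

\begin{abstract}
A row-finite $k$-graph $\Lambda$ with no sources determines an abelian monoid $S(\Lambda)$, with one generator for each vertex and one relation for each vertex and each of the $k$ directions. We show that if $\Lambda$ is cofinal and $S(\Lambda)$ contains an infinite element, then the nonzero elements of $S(\Lambda)$ form an abelian group; in particular they form a cancellative semigroup. The main step is a division property, valid without cofinality: $mx\le nx$ with $m>n\ge1$ implies $\ell x\le x$ for all $\ell\ge1$. To prove it we present $S(\Lambda)$ as the monoid of coinvariants of a $\mathbb Z^k$-action on a dimension group and use the polynomial growth of $\mathbb Z^k$; the argument works for every group of locally subexponential growth. We also characterize the existence of an infinite element, identify the group as a cokernel, and show that the groups that occur are exactly the countable abelian groups.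
\end{abstract}

\section{The question and the main results}\label{sec:intro}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $k\ge1$ is an integer, $e_1,\dots,e_k$ are the generators of $\mathbb N^k$, and $\mathbb N^k$ is ordered coordinatewise.

\subsection*{Higher-rank graphs}
A \emph{$k$-graph} is a small category $\Lambda$, whose morphisms are called \emph{paths}, together with a \emph{degree} functor $d:\Lambda\to\mathbb N^k$ (so $d(\mu\nu)=d(\mu)+d(\nu)$) that has the \emph{factorization property}: whenever $d(\lambda)=m+n$, there are unique paths $\mu,\nu$ with $\lambda=\mu\nu$, $d(\mu)=m$ and $d(\nu)=n$. We write $r(\lambda)$ and $s(\lambda)$ for the range and the source of $\lambda$, so that $\mu\nu$ is defined when $s(\mu)=r(\nu)$. The paths of degree $0$ are the identity morphisms: if $d(\lambda)=0$, then $\mathrm{id}_{r(\lambda)}\lambda=\lambda\,\mathrm{id}_{s(\lambda)}$ are two factorizations of degrees $(0,0)$, so $\lambda=\mathrm{id}_{r(\lambda)}$. They are the \emph{vertices}, and they form the set $\Lambda^0$. The basic example, with $k=1$, is the category $Q^*$ of finite paths in a directed graph $Q$, with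 $d(\lambda)=|\lambda|$ the length. For $v,u\in\Lambda^0$ and $n\in\mathbb N^k$ put
\[
v\Lambda^n=\{\lambda: r(\lambda)=v,\ d(\lambda)=n\},\qquad v\Lambda u=\{\mu: r(\mu)=v,\ s(\mu)=u\}.
\]
The $k$-graph $\Lambda$ is \emph{row-finite} if every $v\Lambda^n$ is finite, and it has \emph{no sources} if every $v\Lambda^n$ is nonempty. It is \emph{cofinal} if for all $v,w\in\Lambda^0$ there is $n\in\mathbb N^k$ such that $v\Lambda s(\lambda)\ne\emptyset$ for every $\lambda\in w\Lambda^n$: going back far enough from $w$, one meets only vertices from which $v$ can be reached. We do not assume that $\Lambda$ is countable.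

\subsection*{The monoid}
Let $\Lambda$ be row-finite with no sources, and let $S(\Lambda)$ be the abelian monoid with generators $a_v$ ($v\in\Lambda^0$) and relations
\begin{equation}\label{eq:rel}
a_v=\sum_{\lambda\in v\Lambda^{e_i}}a_{s(\lambda)}\qquad(v\in\Lambda^0,\ 1\le i\le k).
\end{equation}
One may think of $a_v$ as the size of the set of long paths with range $v$. By the factorization property, such paths are sorted by their initial segment $\lambda\in v\Lambda^{e_i}$, and those that begin with $\lambda$ are a copy of the (slightly shorter) paths with range $s(\lambda)$. So \eqref{eq:rel} says that size is unchanged by cutting into pieces and moving the pieces.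

Let $M$ be an abelian monoid. Write $x\le y$ if $y=x+z$ for some $z\in M$. This relation is reflexive, transitive and compatible with addition; it need not be antisymmetric. An element $x$ is \emph{infinite} if $x+y\le x$ for some $y\ne0$, that is, if $x$ fits inside itself with room to spare. The monoid $M$ is \emph{conical} if $x+y=0$ implies $x=y=0$, and \emph{simple} if for every $y\neq0$ and every $x$ there is $n\ge1$ with $x\le ny$. If $M$ is conical, then $M^*=M\setminus\{0\}$ is closed under addition, and we call $M^*$ \emph{cancellative} if $x+z=y+z$ implies $x=y$ for all $x,y,z\in M^*$. A conical monoid with an infinite element is never cancellative itself, since $x+0=x+(y+z)$ with $y+z\ne0$. The most one can ask is cancellation in $M^*$.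

For cofinal $\Lambda$ the monoid $S(\Lambda)$ is conical and simple (Lemma~\ref{lem:basic}). The following question comes from \cite{PSS}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Lambda$ be a row-finite cofinal $k$-graph with no sources such that $S(\Lambda)$ contains an infinite element. Must $S(\Lambda)^*$ be cancellative?}
\medskip

Two examples pull in opposite directions.

\begin{example}\label{ex:onevertex}
Let $\Lambda$ have a single vertex $v$, and let $n_i=|v\Lambda^{e_i}|\ge1$. (All values occur: take the product $Q_1^*\times\dots\times Q_k^*$, where $Q_i$ consists of $n_i$ loops at one vertex.) Then $S(\Lambda)$ is the quotient of $\mathbb N$ by the relations $1\sim n_i$. If all $n_i$ equal $1$, then $S(\Lambda)=\mathbb N$ has no infinite element. Otherwise let $g=\gcd_i(n_i-1)\ge1$. The relations allow one to replace $j\ge1$ by $j+(n_i-1)$ and back. These moves preserve positivity and the residue modulo $g$. Conversely, if $j,j'\ge1$ and $j\equiv j' \pmod g$, then $j+\sum_i c_i(n_i-1)=j'+\sum_i c_i'(n_i-1)$ for some $c_i,c_i'\in\mathbb N$, so $j\sim j'$. Hence $S(\Lambda)^*\cong\mathbb Z/g\mathbb Z$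 is a group.
\end{example}

\begin{example}\label{ex:bad}
Let $M=\{0,a,2a\}$ be the monoid generated by $a$ with the relation $2a=3a$. It is conical and simple, and $2a$ is infinite. But $a+a=2a+a$ and $a\ne2a$, so $M^*$ is not cancellative.
\end{example}

Thus the answer is not a formal consequence of conicality and simplicity. The defect of Example~\ref{ex:bad} is that $3a\le2a$ while $2a\not\le a$: a multiple of $a$ is infinite, but $a$ is not. The heart of this paper is that this defect cannot occur in $S(\Lambda)$, whether or not $\Lambda$ is cofinal.

\begin{theorem}[Division]\label{thm:division}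
Let $\Lambda$ be a row-finite $k$-graph with no sources. If $x\in S(\Lambda)$ and $mx\le nx$ for some integers $m>n\ge1$, then $\ell x\le x$ for every $\ell\ge1$.
\end{theorem}

With simplicity, this answers the question in a strong form.

\begin{theorem}\label{thm:main}
Let $\Lambda$ be a row-finite cofinal $k$-graph with no sources such that $S(\Lambda)$ contains an infinite element. Then $\ell w\le w$ for all $w\in S(\Lambda)^*$ and $\ell\ge1$, and $S(\Lambda)^*$ is an abelian group. In particular, $S(\Lambda)^*$ is cancellative.
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:division}. Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:division} on one graph, and Sections~\ref{sec:dim}--\ref{sec:growth} give the proof, in the generality of groups of locally subexponential growth acting on dimension groups (Theorem~\ref{thm:general}). Section~\ref{sec:criteria} gives criteria for the existence of an infinite element and computes the group; Section~\ref{sec:realization} determines which groups occur.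

\section{From division to a group}\label{sec:reduction}

Let $\Lambda$ be row-finite with no sources. Let $F=\mathbb Z\Lambda^0$ be the free abelian group with basis $(\varepsilon_v)_{v\in\Lambda^0}$ and let $F^+=\mathbb N\Lambda^0$. For $x\in F^+$ let $\bar x$ denote its class in $S(\Lambda)$, so $\bar\varepsilon_v=a_v$. For $n\in\mathbb N^k$ define the homomorphism
\[
A^n:F\to F,\qquad A^n\varepsilon_v=\sum_{\lambda\in v\Lambda^n}\varepsilon_{s(\lambda)},
\]
and put $A_i=A^{e_i}$. The sums are finite by row-finiteness, $A^nF^+\subseteq F^+$, and $A^0=1$. The factorization property says that $(\mu,\nu)\mapsto\mu\nu$ is a bijection from the pairs with $\mu\in v\Lambda^m$, $\nu\in s(\mu)\Lambda^n$ onto $v\Lambda^{m+n}$. Hence $A^nA^m=A^{m+n}$; in particular the $A_i$ commute and $A^n=\prod_iA_i^{n_i}$. The relations \eqref{eq:rel} read $\overline{A_i\varepsilon_v}=\bar\varepsilon_v$. By additivity and iteration,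
\begin{equation}\label{eq:inv}
\overline{A^nx}=\bar x\qquad(x\in F^+,\ n\in\mathbb N^k).
\end{equation}

\begin{lemma}\label{lem:basic}
Let $\Lambda$ be row-finite with no sources. Then $\bar x\ne0$ for every nonzero $x\in F^+$, and $S(\Lambda)$ is conical. If $\Lambda$ is cofinal, then $S(\Lambda)$ is simple.
\end{lemma}

\begin{proof}
Let $\{0,\infty\}$ be the monoid with $\infty+\infty=\infty$. The homomorphism $F^+\to\{0,\infty\}$ that sends every nonzero element to $\infty$ sends both sides of \eqref{eq:rel} to $\infty$, because $v\Lambda^{e_i}\neq\emptyset$. So it factors through $S(\Lambda)$, which gives the first claim. If $\bar x+\bar y=0$, then $x+y=0$ in $F^+$, so $x=y=0$.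

If $\mu\in v\Lambda u$, then $a_u$ is a summand of $\overline{A^{d(\mu)}\varepsilon_v}=a_v$, so $a_u\le a_v$. Given $v,w$, take $n$ as in the definition of cofinality. Then $a_w=\sum_{\lambda\in w\Lambda^n}a_{s(\lambda)}\le|w\Lambda^n|\,a_v$. Every $y\neq0$ satisfies $a_v\le y$ for some $v$, and every $x$ is a finite sum of generators $a_w$, so $x$ lies below a multiple of $y$.
\end{proof}

The next lemma is pure monoid theory. Simplicity is used twice: to pass from one infinite element to an inequality $(n+1)w\le nw$ for every nonzero $w$, and to let every $w$ absorb every $u$.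

\begin{lemma}\label{lem:group}
Let $M$ be a conical simple abelian monoid with an infinite element. Suppose that for all $x\in M$ and $m>n\ge1$ the inequality $mx\le nx$ implies $\ell x\le x$ for all $\ell\ge1$. Then $\ell w\le w$ for all $w\in M^*$ and $\ell\geq1$, and $M^*$ is an abelian group.
\end{lemma}

\begin{proof}
Let $x+y\le x$ with $y\ne0$. Adding $y$ repeatedly gives $x+jy\le x$ for all $j\ge0$. Let $w\in M^*$. By simplicity there are $n,c\ge1$ with $x\le nw$ and $w\le cy$. Then
\[
(n+1)w\le(n+1)cy\le x+(n+1)cy\le x\le nw,
\]
and the hypothesis gives $\ell w\le w$ for all $\ell\ge1$.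

Let $u,w\in M^*$ and choose $\ell$ with $u\le\ell w$. Then $u+w\le(\ell+1)w\le w$, so $w=u+(w+t)$ for some $t\in M$, and $w+t\ne0$ by conicality. Thus $u+z=w$ has a solution $z\in M^*$ for all $u,w\in M^*$. This makes the nonempty semigroup $M^*$ (it contains $y$) a group: choose $e\in M^*$ with $y+e=y$; any $w\in M^*$ has the form $y+z$, so $w+e=w$; and solving $w+z=e$ gives inverses.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:division}]
Lemma~\ref{lem:basic} and Theorem~\ref{thm:division} supply the hypotheses of Lemma~\ref{lem:group}, and a group is cancellative.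
\end{proof}

\begin{remark}
Row-finiteness is needed to write \eqref{eq:rel}. If $v\Lambda^{e_i}$ were empty, \eqref{eq:rel} would force $a_v=0$ and the proof of conicality would break down. Cofinality cannot be dropped from Theorem~\ref{thm:main}: for the graph with two loops at $v$, one loop at $w$ and no other edges, $S=\{0,a_v\}\times\mathbb Na_w$ with $a_v=2a_v$, and $a_w+a_v=(a_w+a_v)+a_v$ although $a_w\ne a_w+a_v$.
\end{remark}

\section{The idea: one vertex with three loops}\label{sec:idea}

Theorem~\ref{thm:division} asks us to divide an inequality by $n$. Inside $S(\Lambda)$ there is no evident way to do so, and equations certainly cannot be divided: for the graph with one vertex and three loops, $a=3a$, so $2\cdot a=2\cdot2a$ although $a\ne2a$ (Example~\ref{ex:onevertex}). We therefore lift the inequality to an ordered group in which division is allowed. In this example $F=\mathbb Z$ and $A_1$ is multiplication by $3$. Make $A_1$ invertible by passing to $D=\mathbb Z[1/3]$ with its usual order, and define $\varphi(j/3^p)=ja$ for $j,p\in\mathbb N$. Since $ja=3ja$, this is a well-defined homomorphism from $D^+=D\cap[0,\infty)$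 onto $S$; it preserves $\le$ and is invariant under multiplication by $3^{\pm1}$. Note that $\varphi(2)=\varphi(4)$ although $4$ is not $2$ times a power of $3$. One has to cut $2=1+1$ and move the pieces by different powers of $3$ to obtain $1+3$.

Suppose that we only knew $4a\le2a$, in the form
\[
4=3+1,\qquad 3\cdot3^{-1}+1\cdot3^0=2,
\]
and wanted $2a\le a$. Halving the pieces is impossible, because $3/2\notin D$. Instead, iterate. Doubling gives $8=6+2$, which is moved to $2+2=4$. To apply the original decomposition $4=3+1$ again, refine the two decompositions of $4$: the first $2$ goes into the piece $3$, and the second splits as $1+1$, with one unit in each piece. Altogether, $6$ is moved by $3^{-1}3^{-1}$, one unit by $3^{-1}3^{0}$, and one unit by $3^03^0$: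
\[
8=6+1+1,\qquad 6\cdot3^{-2}+1\cdot3^{-1}+1\cdot3^0=2 .
\]
Now a single piece, $6$, is at least $4$. So $4\cdot3^{-2}\le6\cdot3^{-2}\le2$. This is an inequality between multiples of $2$ in $D$, and dividing gives $2\cdot3^{-2}\le1$. Applying $\varphi$ yields $2a\le a$.

The large piece is no accident. After $r$ rounds the number $2^{r+1}$ has been cut into pieces indexed by the exponents $-r,\dots,0$, since pieces moved by the same total exponent can be merged. The mass grows exponentially and the number of pieces only linearly, so eventually some piece is at least $2\ell$, for any given $\ell$. The general proof needs three properties of $D$: refinement of decompositions, division of inequalities, and a pigeonhole principle. With several vertices the last one must be applied vertex by vertex. For instance, in $4(1,1)=(3,1)+(1,3)$ neither piece dominates $3(1,1)$, but $(1,1)=(1,0)+(0,1)$ with $3(1,0)\le(3,1)$ and $3(0,1)\le(1,3)$.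

\section{Dimension groups and coinvariants}\label{sec:dim}

A \emph{simplicial group} is a group $\mathbb Z^m$ ($m\in\mathbb N$) with positive cone $\mathbb N^m$. A \emph{dimension group} is a directed limit of simplicial groups with positive connecting maps. Explicitly, we are given a directed set $I$, simplicial groups $G_\alpha$ with cones $G_\alpha^+$, and homomorphisms $\theta_{\beta\alpha}:G_\alpha\to G_\beta$ for $\alpha\le\beta$, compatible under composition, with $\theta_{\alpha\alpha}=1$ and $\theta_{\beta\alpha}G_\alpha^+\subseteq G_\beta^+$. The limit is the abelian group $D$ with homomorphisms $\theta_\alpha:G_\alpha\to D$ such that $\theta_\beta\theta_{\beta\alpha}=\theta_\alpha$, $D=\bigcup_\alpha\theta_\alpha G_\alpha$, and $\theta_\alpha\xi=0$ only if $\theta_{\beta\alpha}\xi=0$ for some $\beta\ge\alpha$. Its cone is $D^+=\bigcup_\alpha\theta_\alpha G_\alpha^+$, and $x\le y$ means $y-x\in D^+$.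

We use this description through the following \emph{lifting principle}: if $x_1,\dots,x_s\in D^+$ satisfy finitely many linear equations with integer coefficients, then there are $\beta$ and $\xi_1,\dots,\xi_s\in G_\beta^+$ with $\theta_\beta\xi_j=x_j$ that satisfy the same equations in $G_\beta$. Indeed, lift each $x_j$ to a positive element and push all the lifts to a common stage $\alpha$. For each equation the difference of the two sides has image $0$ in $D$, so it vanishes at some later stage. Take $\beta$ above these finitely many stages.

\begin{lemma}\label{lem:RUP}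
Let $D$ be a dimension group. All families below are finite and nonempty.
\begin{itemize}
\item[(R)] If $x_i,y_j\in D^+$ and $\sum_ix_i=\sum_jy_j$, there are $z_{ij}\in D^+$ with $x_i=\sum_jz_{ij}$ and $y_j=\sum_iz_{ij}$. If only $\sum_ix_i\le\sum_jy_j$, there are $z_{ij}\in D^+$ with $x_i=\sum_jz_{ij}$ and $\sum_iz_{ij}\le y_j$.
\item[(U)] If $x,y\in D$, $n\ge1$ and $nx\le ny$, then $x\le y$.
\item[(P)] Let $w,d_j\in D^+$ $(j\in J)$ and let $N,L\ge1$ be integers with $Nw=\sum_{j\in J}d_j$ and $N\ge L|J|$. Then there are $w_j\in D^+$ with $w=\sum_jw_j$ and $Lw_j\le d_j$.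
\end{itemize}
\end{lemma}

\begin{proof}
(R) In $\mathbb N$, partition a set with $\sum_ix_i$ points into blocks of sizes $x_i$ and also into blocks of sizes $y_j$, and let $z_{ij}$ be the sizes of the intersections. This gives the first statement in $\mathbb N$, hence coordinatewise in $\mathbb N^m$, hence in $D^+$ by lifting. For the second statement, apply the first with the extra summand $x_0=\sum_jy_j-\sum_ix_i$ on the left and discard the $z_{0j}$.

(U) Write $y-x=\theta_\alpha\xi$ and $n(y-x)=\theta_\alpha\eta$ with $\eta\in G_\alpha^+$. Then $n\theta_{\beta\alpha}\xi=\theta_{\beta\alpha}\eta\in G^+_\beta$ for some $\beta\geq\alpha$. An integer vector with a positive multiple in $\mathbb N^m$ lies in $\mathbb N^m$, so $y-x\in\theta_\beta G_\beta^+$.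

(P) Lift the equation to $N\omega=\sum_j\delta_j$ in some $G_\beta^+=\mathbb N^m$. For each coordinate $t$ the numbers $\delta_j(t)$ have sum $N\omega(t)$, so there is $j(t)\in J$ with $\delta_{j(t)}(t)\ge N\omega(t)/|J|\ge L\omega(t)$. Let $\omega_j\in\mathbb N^m$ agree with $\omega$ at the coordinates $t$ with $j(t)=j$ and vanish elsewhere. Then $\omega=\sum_j\omega_j$ and $L\omega_j\le\delta_j$ coordinatewise. Put $w_j=\theta_\beta\omega_j$.
\end{proof}

Now let a group $\Gamma$, written multiplicatively, act on $D$ by \emph{order automorphisms}, that is, group automorphisms that map $D^+$ onto $D^+$. We formalize cutting and moving, and we record which group elements are used, since their number is what we shall count. For a finite nonempty set $E\subseteq\Gamma$ and $x,y\in D^+$ write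
\begin{align*}
x\approx_Ey&\quad\text{if there are $d_g\in D^+$ with $x=\textstyle\sum_{g\in E}d_g$ and $\textstyle\sum_{g\in E}g\cdot d_g=y$},\\
x\preceq_Ey&\quad\text{if there are $d_g\in D^+$ with $x=\textstyle\sum_{g\in E}d_g$ and $\textstyle\sum_{g\in E}g\cdot d_g\le y$},
\end{align*}
and write $x\approx y$ if $x\approx_Ey$ for some $E$. Doubling all pieces shows that $x\preceq_Ey$ implies $2x\preceq_E2y$. Put $E'E=\{hg:h\in E',\,g\in E\}$.

\begin{lemma}[Composition]\label{lem:comp}
If $x\preceq_Ey$ and $y\preceq_{E'}z$, then $x\preceq_{E'E}z$. The same holds with $\approx$ in place of $\preceq$.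
\end{lemma}

\begin{proof}
Let $x=\sum_{g\in E}d_g$, $\sum_gg\cdot d_g\le y=\sum_{h\in E'}d'_h$ and $\sum_hh\cdot d'_h\le z$. By (R) there are $z_{gh}\in D^+$ with $g\cdot d_g=\sum_hz_{gh}$ and $\sum_gz_{gh}\le d'_h$. The element $g^{-1}\cdot z_{gh}$ is the part of $x$ that is moved first by $g$ and then by $h$. Merge the parts with the same total move: for $c\in E'E$ let $f_c=\sum_{hg=c}g^{-1}\cdot z_{gh}$. Then
\[
\sum_cf_c=\sum_gg^{-1}\cdot(g\cdot d_g)=x,\qquad \sum_cc\cdot f_c=\sum_hh\cdot\Bigl(\sum_gz_{gh}\Bigr)\le\sum_hh\cdot d'_h\le z.
\]
For $\approx$, use the first statement of (R); every inequality above becomes an equality.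
\end{proof}

The relation $\approx$ is a congruence on the monoid $D^+$. It is reflexive (take $E=\{1\}$); it is symmetric (if $(d_g)$ witnesses $x\approx y$, then the family with $g\cdot d_g$ at the index $g^{-1}$ witnesses $y\approx x$); it is transitive by Lemma~\ref{lem:comp}; and it is additive (extend two families by $0$ and add them). It is the smallest congruence with $d\approx g\cdot d$ for all $d$ and $g$, so we call $D^+/{\approx}$ the \emph{monoid of coinvariants}.

\begin{lemma}\label{lem:order}
Let $\varphi:D^+\to D^+/{\approx}$ be the quotient map and let $x,y\in D^+$.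
\begin{itemize}
\item[(a)] $\varphi(g\cdot x)=\varphi(x)$ for $g\in\Gamma$, and $x\le y$ implies $\varphi(x)\le\varphi(y)$.
\item[(b)] If $\varphi(x)\le\varphi(y)$, then $x\preceq_Ey$ for some finite nonempty $E\subseteq\Gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $x\approx_{\{g\}}g\cdot x$, and $\varphi(y)=\varphi(x)+\varphi(y-x)$.

(b) Write $\varphi(y)=\varphi(x)+\varphi(z)$ with $z\in D^+$. Then $x+z=\sum_{g\in E}c_g$ and $y=\sum_{g\in E}g\cdot c_g$ for some $E$ and $c_g\in D^+$. By (R), $c_g=d_g+c'_g$ with $d_g,c'_g\in D^+$ and $\sum_gd_g=x$. Hence $\sum_gg\cdot d_g\le y$.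
\end{proof}

\section{The monoid of a $k$-graph as a monoid of coinvariants}\label{sec:coinv}

Let $\Lambda$ be row-finite with no sources. As in Section~\ref{sec:idea}, we invert the maps $A_i$. Let $D_\Lambda=\varinjlim_{n\in\mathbb N^k}F_n$, where $F_n=F$ and the connecting maps are $A^{m-n}:F_n\to F_m$ for $n\le m$. Write $[x,n]$ for the image of $x\in F_n$. Thus $[x,n]=[y,m]$ if and only if $A^{p-n}x=A^{p-m}y$ for some $p\ge n,m$, and $[x,n]=[A^qx,n+q]$ for $q\in\mathbb N^k$. Put $D_\Lambda^+=\{[x,n]:x\in F^+,\ n\in\mathbb N^k\}$.

This is a dimension group even when $\Lambda^0$ is infinite. Let $I$ be the set of pairs $(n,W)$ with $n\in\mathbb N^k$ and $W\subseteq\Lambda^0$ finite, and declare $(n,W)\le(m,W')$ if $n\le m$ and $A^{m-n}\mathbb ZW\subseteq\mathbb ZW'$. Given $(n,W)$ and any $p\ge n$, we have $(n,W)\le(p,W'')$ as soon as $W''$ contains the supports of the finitely many $A^{p-n}\varepsilon_v$, $v\in W$. It follows that $I$ is directed, and that the simplicial groups $G_{(n,W)}=\mathbb ZW$, with connecting maps $A^{m-n}$ and maps $x\mapsto[x,n]$ to $D_\Lambda$, satisfy the description of the limit in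 Section~\ref{sec:dim}, with cone $D_\Lambda^+$.

For $g\in\mathbb N^k$ put $\sigma^g[x,n]=[A^gx,n]$. This is a well-defined homomorphism because the $A^n$ commute, and $\sigma^g\sigma^h=\sigma^{g+h}$. The map $[x,n]\mapsto[x,n+g]$ is also well defined, and it is inverse to $\sigma^g$ because $[A^gx,n+g]=[x,n]$. Both maps preserve $D_\Lambda^+$. So $\sigma^{a-b}[x,n]=[A^ax,n+b]$ ($a,b\in\mathbb N^k$) defines an action of $\mathbb Z^k$ on $D_\Lambda$ by order automorphisms. Let $\approx$ be the associated congruence.

\begin{proposition}\label{prop:coinv}
The formula $\psi([x,n])=\bar x$ $(x\in F^+)$ defines a surjective homomorphism $\psi:D_\Lambda^+\to S(\Lambda)$, and $\psi(\xi)=\psi(\eta)$ if and only if $\xi\approx\eta$. Hence $S(\Lambda)\cong D_\Lambda^+/{\approx}$.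
\end{proposition}

\begin{proof}
If $[x,n]=[y,m]$ with $x,y\in F^+$, then $\bar x=\overline{A^{p-n}x}=\overline{A^{p-m}y}=\bar y$ for some $p$, by \eqref{eq:inv}. So $\psi$ is well defined. It is additive because two elements can be represented with the same $n$, it is onto because $\psi([x,0])=\bar x$, and $\psi(\sigma^{a-b}[x,n])=\overline{A^ax}=\bar x$. By additivity and this invariance, $\xi\approx\eta$ implies $\psi(\xi)=\psi(\eta)$.

Conversely, $\{(x,y)\in F^+\times F^+:[x,0]\approx[y,0]\}$ is a congruence on $F^+$. It contains the pairs $(\varepsilon_v,A_i\varepsilon_v)$, since $[A_i\varepsilon_v,0]=\sigma^{e_i}[\varepsilon_v,0]$, and hence it contains the congruence that defines $S(\Lambda)$. So $\bar x=\bar y$ implies $[x,0]\approx[y,0]$. Finally $[x,n]=\sigma^{-n}[x,0]\approx[x,0]$, and likewise for $[y,m]$, so $\bar x=\bar y$ implies $[x,n]\approx[y,m]$.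
\end{proof}

\section{Growth and division}\label{sec:growth}

For a finite nonempty subset $E$ of a group $\Gamma$ let $E^r$ be the set of products of $r$ elements of $E$. The limit $\lim_r|E^r|^{1/r}$ exists because $|E^{r+s}|\le|E^r|\,|E^s|$. We say that $\Gamma$ has \emph{locally subexponential growth} if $\lim_r|E^r|^{1/r}\le1$ for every such $E$.

\begin{theorem}\label{thm:general}
Let $D$ be a dimension group and let $\Gamma$ be a group of locally subexponential growth acting on $D$ by order automorphisms. Let $S=D^+/{\approx}$, where $x\approx y$ if and only if $x=\sum_gd_g$ and $y=\sum_gg\cdot d_g$ for some finitely supported family $(d_g)_{g\in\Gamma}$ in $D^+$. If $x\in S$ and $mx\le nx$ with $m>n\ge1$, then $\ell x\le x$ for all $\ell\ge1$. If moreover $S$ is conical and simple and has an infinite element, then $S\setminus\{0\}$ is an abelian group.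
\end{theorem}

\begin{proof}
\emph{Doubling.} Since $m\ge n+1$, we have $nx+x\le mx\le nx$. Adding $x$ repeatedly gives $nx+jx\le nx$ for all $j\geq0$, and in particular $2nx\le nx$. Choose $w\in D^+$ with $\varphi(w)=x$. By Lemma~\ref{lem:order}(b) there is a finite nonempty $E\subseteq\Gamma$ with $2nw\preceq_Enw$. Both sides are multiples of the same element $w$, and this is what allows iteration.

\emph{Iteration.} We claim that $2^rnw\preceq_{E^r}nw$ for all $r\ge1$. The case $r=1$ has just been proved. If the claim holds for $r$, then $2^{r+1}nw\preceq_{E^r}2nw\preceq_Enw$, and Lemma~\ref{lem:comp} gives $2^{r+1}nw\preceq_{E^{r+1}}nw$.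

\emph{Pigeonhole.} Fix $\ell\ge1$. By the growth hypothesis $|E^r|\le(3/2)^r$ for large $r$, so there is $r$ with $2^r\ge\ell\,|E^r|$. Let $d_g\in D^+$ $(g\in E^r)$ satisfy
\[
2^rnw=\sum_{g\in E^r}d_g,\qquad\sum_{g\in E^r}g\cdot d_g\le nw .
\]
Property (P) with $N=2^rn$ and $L=\ell n$ gives $w_g\in D^+$ with $w=\sum_gw_g$ and $\ell n\,w_g\le d_g$. We have replaced the pieces $d_g$, which need not be divisible by $n$, by smaller pieces that are.

\emph{Division.} Each $g$ preserves the order, so
\[
n\cdot\ell\sum_gg\cdot w_g\le\sum_gg\cdot d_g\le nw ,
\]
and (U) gives $\ell\sum_gg\cdot w_g\le w$. By Lemma~\ref{lem:order}(a),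
\[
\ell x=\ell\sum_g\varphi(w_g)=\varphi\Bigl(\ell\sum_gg\cdot w_g\Bigr)\le\varphi(w)=x .
\]
The last statement of the theorem now follows from Lemma~\ref{lem:group}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:division}]
By Proposition~\ref{prop:coinv}, $S(\Lambda)$ is the monoid of coinvariants of an action of $\mathbb Z^k$ on a dimension group. In an abelian group an element of $E^r$ is determined by how many times each element of $E$ is used, so $|E^r|\le(r+1)^{|E|}$ and $|E^r|^{1/r}\to1$. Theorem~\ref{thm:general} applies.
\end{proof}

\begin{remark}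
Growth enters only through the existence of $r$ with $2^r\ge\ell|E^r|$. If $E$ consists of two free generators of a free group, then $|E^r|=2^r$, and the pigeonhole step yields nothing for $\ell\ge2$. Conicality in Theorem~\ref{thm:general} is automatic. By lifting, elements of $D^+$ with sum $0$ are all $0$; if $\varphi(x)+\varphi(y)=0$, then $x+y=\sum_gd_g$ with $\sum_gg\cdot d_g=0$, so every $d_g$ vanishes and $x=y=0$.
\end{remark}

\section{Criteria for an infinite element, and the group}\label{sec:criteria}

Once $S(\Lambda)^*$ is known to be a group, the relations \eqref{eq:rel} can be read as relations between generators of a group, and the group can be computed by linear algebra. Let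
\[
H=\sum_{i=1}^k(1-A_i)F\subseteq F .
\]
Since $\varepsilon_v-A_i\varepsilon_v\in H$, the map $x\mapsto x+H$ on $F^+$ factors through a homomorphism $\pi:S(\Lambda)\to F/H$ with $\pi(a_v)=\varepsilon_v+H$.

We recall one fact. A \emph{partially ordered abelian group} is an abelian group $G$ with a submonoid $G^+$ such that $G^+\cap(-G^+)=\{0\}$, ordered by $x\le y\iff y-x\in G^+$. An \emph{order unit} is an element $u\in G^+$ such that every $x\in G$ satisfies $x\le nu$ for some $n\ge1$, and a \emph{state} on $(G,u)$ is a homomorphism $f:G\to\mathbb R$ with $f(G^+)\subseteq[0,\infty)$ and $f(u)=1$. If $G\ne0$ and $u$ is an order unit, then $(G,u)$ has a state \cite[Cor.~4.4]{Goodearl}.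

\begin{theorem}\label{thm:criteria}
Let $\Lambda\ne\emptyset$ be a row-finite cofinal $k$-graph with no sources. The following are equivalent:
\begin{enumerate}
\item[(1)] $S(\Lambda)$ contains an infinite element;
\item[(2)] $2x\le x$ for all $x\in S(\Lambda)^*$;
\item[(3)] $S(\Lambda)^*$ is a group;
\item[(4)] $F^+\cap H\ne\{0\}$;
\item[(5)] there is no nonzero $\tau:\Lambda^0\to[0,\infty)$ with $\tau(v)=\sum_{\lambda\in v\Lambda^{e_i}}\tau(s(\lambda))$ for all $v$ and $i$.
\end{enumerate}
In this case $S(\Lambda)^*\cong F/H$ via $a_v\mapsto\varepsilon_v+H$.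
\end{theorem}

\begin{proof}
Write $S=S(\Lambda)$. Theorem~\ref{thm:main} gives (1)$\Rightarrow$(2) and (1)$\Rightarrow$(3). If (2) holds, pick a vertex $v$; then $a_v\ne0$ and $a_v+a_v\le a_v$, which is (1). If (3) holds, the identity $e$ of $S^*$ satisfies $e+e=e\ne0$, which is again (1).

(1)$\Rightarrow$(4). Let $x+y+z=x$ with $y\ne0$. Then $y+z\ne0$ by conicality, so $y+z=\bar q$ with $0\ne q\in F^+$. Applying $\pi$ and canceling $\pi(x)$ in the group $F/H$ gives $q\in H$.

(4)$\Rightarrow$(1). Let $0\ne p=\sum_i(1-A_i)f_i\in F^+$, and write $f_i=f_i^+-f_i^-$ with $f_i^\pm\in F^+$. Moving the negative terms to the other side gives the equation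
\[
p+\sum_i(A_if_i^++f_i^-)=\sum_i(f_i^++A_if_i^-)
\]
in $F^+$. By \eqref{eq:inv}, its image in $S$ is $\bar p+f=f$ with $f=\sum_i\bigl(\overline{f_i^+}+\overline{f_i^-}\bigr)$. Since $\bar p\ne0$ by Lemma~\ref{lem:basic}, $f$ is infinite.

(1)$\Rightarrow$(5). A function $\tau$ satisfying the equations in (5) respects \eqref{eq:rel}, so it defines a homomorphism $\tau:S\to[0,\infty)$, which preserves $\le$. If $x+y\le x$ with $y\ne0$, then $\tau(x)+\tau(y)\le\tau(x)$, so $\tau(y)=0$. By simplicity each $a_v$ lies below a multiple of $y$, so $\tau=0$.

(5)$\Rightarrow$(4). Suppose that $F^+\cap H=\{0\}$; we construct a nonzero $\tau$. Let $C=\pi(S)$ be the image of $F^+$ in $F/H$. If $p+H=-(q+H)$ with $p,q\in F^+$, then $p+q\in F^+\cap H$, so $p=q=0$. Thus $C\cap(-C)=\{0\}$, and $(F/H,C)$ is a partially ordered abelian group. Fix a vertex $v$ and let $u=\varepsilon_v+H$, which is nonzero because $\varepsilon_v\notin H$. Every element of $F/H$ has the form $\pi(\bar p)-\pi(\bar q)$, and $\bar p\le na_v$ for some $n$ by simplicity, so $\pi(\bar p)-\pi(\bar q)\le\pi(\bar p)\le nu$. Hence $u$ is an order unit, and there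 is a state $f$ on $(F/H,u)$. The function $\tau(w)=f(\varepsilon_w+H)$ is nonnegative, has $\tau(v)=1$, and satisfies the equations in (5) because $\varepsilon_w-A_i\varepsilon_w\in H$.

Finally, assume that $S^*$ is a group. Let $\chi:F\to S^*$ be the group homomorphism with $\chi(\varepsilon_v)=a_v$. The element $A_i\varepsilon_v$ is a nonempty sum of basis vectors, so $\chi(A_i\varepsilon_v)=\sum_{\lambda\in v\Lambda^{e_i}}a_{s(\lambda)}=a_v$. Hence $\chi$ is trivial on $H$ and induces $\bar\chi:F/H\to S^*$. The restriction $\pi|_{S^*}$ is an additive map between groups, hence a group homomorphism. The composites $\bar\chi\circ\pi|_{S^*}$ and $\pi\circ\bar\chi$ fix the generators $a_v$ and $\varepsilon_v+H$, respectively, so they are the identity maps.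
\end{proof}

The assumption $\Lambda\neq\emptyset$ only excludes the case $S(\Lambda)=\{0\}$, in which (2) and (5) hold vacuously and (1) fails.

\begin{example}\label{ex:Z}
Let $Q$ have vertices $v,w$, two loops at each vertex, and one edge in each direction between them. Then $A_1\varepsilon_v=\varepsilon_v+z$ and $A_1\varepsilon_w=\varepsilon_w+z$ with $z=\varepsilon_v+\varepsilon_w$. So $H=\mathbb Zz$, condition (4) holds, and $S(Q^*)^*\cong\mathbb Z^2/\mathbb Z(1,1)\cong\mathbb Z$ with $a_v\mapsto1$ and $a_w\mapsto-1$. The identity of this group is $a_v+a_w$.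
\end{example}

\section{Which groups occur}\label{sec:realization}

Example~\ref{ex:Z} suggests a recipe for realizing a given group $B$. Take vertices that represent the elements of $B$, and let $A_1\varepsilon_v=\varepsilon_v+z_v$, where the $z_v\in F^+$ generate the kernel of $F\to B$. Two points need care: the kernel must be generated by positive elements, and the supports of the $z_v$ must be large enough for cofinality while remaining finite.

\begin{theorem}\label{thm:realization}
For each fixed $k\ge1$, the semigroups $S(\Lambda)^*$ arising from row-finite cofinal $k$-graphs $\Lambda$ with no sources for which $S(\Lambda)$ has an infinite element are, up to isomorphism, exactly the countable abelian groups.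
\end{theorem}

\begin{proof}
\emph{Countability.} Let $\Lambda$ be such a $k$-graph and fix a vertex $v$. The set $V$ of sources of paths with range $v$ is countable, since these paths form the countable union of the finite sets $v\Lambda^n$. For $w\in\Lambda^0$, cofinality gives $n$ with $s(\lambda)\in V$ for all $\lambda\in w\Lambda^n$, and $a_w=\sum_{\lambda\in w\Lambda^n}a_{s(\lambda)}$. So $S(\Lambda)$ is generated by countably many elements, and $S(\Lambda)^*$ is a countable abelian group by Theorem~\ref{thm:main}.

\emph{Realization for $k=1$.} Let $B$ be a countable abelian group. Enumerate the countably infinite set $V=B\times\mathbb N$ as $v_1,v_2,\dots$, and let $F=\mathbb ZV$, $F^+=\mathbb NV$. Let $\rho:F\to B$ be the homomorphism with $\rho(\varepsilon_{(b,i)})=b$. It is onto; let $K=\ker\rho$ and $K^+=K\cap F^+$. For $q\in F^+$ put $q'=\varepsilon_{(-\rho(q),0)}$, so that $q+q'\in K^+$. This has two consequences. First, $K^+$ generates $K$: if $p-q\in K$ with $p,q\in F^+$, then $p+q'$ and $q+q'$ lie in $K^+$ and their difference is $p-q$. Second, every finite subset $W$ of $V$ lies in the support of an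 element of $K^+$, namely $q+q'$ with $q=\sum_{u\in W}\varepsilon_u$.

Let $p_1,p_2,\dots$ enumerate the countable set $K^+$, and choose $q_j\in K^+$ with support containing $v_1,\dots,v_{2j+1}$. The odd-indexed vertices will provide the connections and the even-indexed ones the relations:
\[
z_{v_{2j-1}}=q_j,\qquad z_{v_{2j}}=p_j+q_1\qquad(j\ge1).
\]
Let $Q$ be the directed graph with vertex set $V$ that has one loop at each $v$ and, for each $u\in V$, a further $z_v(u)$ edges with range $v$ and source $u$. Then $A_1\varepsilon_v=\varepsilon_v+z_v$, and $Q^*$ is row-finite with no sources.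

Say that $v$ \emph{sees} $u$ if $vQ^*u\ne\emptyset$; this relation is transitive. The vertex $v_{2j-1}$ sees $v_1,\dots,v_{2j+1}$. In particular it sees the next odd-indexed vertex, so by induction it sees $v_{2i-1}$ for all $i\ge j$, and therefore every vertex. The vertex $v_{2j}$ sees $v_1$, which is in the support of $q_1$, and therefore every vertex. So $Q^*$ is cofinal, with $n=0$ in the definition.

The group $H=(1-A_1)F$ is generated by the $z_v$, which lie in $K$. It contains every $p_j=z_{v_{2j}}-z_{v_1}$, so $H=K$. Since $0\ne q_1\in F^+\cap H$, Theorem~\ref{thm:criteria} shows that $S(Q^*)$ has an infinite element and that $S(Q^*)^*\cong F/K\cong B$.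

\emph{General $k$.} Use the pullback \cite[Def.~1.9]{KP}
\[
\Lambda=\{(\lambda,n)\in Q^*\times\mathbb N^k:|\lambda|=n_1+\dots+n_k\},
\]
with $(\lambda,n)(\mu,m)=(\lambda\mu,n+m)$ and $d(\lambda,n)=n$. The factorization property holds because a path in $Q$ splits uniquely into two paths of prescribed lengths. The vertices of $\Lambda$ are those of $Q$, and $v\Lambda^n$ corresponds to the set of paths of length $n_1+\dots+n_k$ with range $v$. So $\Lambda$ is row-finite with no sources, and for each $i$ the relations \eqref{eq:rel} are those of $Q^*$; hence $S(\Lambda)=S(Q^*)$. A path $\lambda\in vQ^*u$ gives $(\lambda,|\lambda|e_1)\in v\Lambda u$, so $\Lambda$ is cofinal.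
\end{proof}

\begin{thebibliography}{9}

\bibitem{Goodearl}
Goodearl, \emph{Partially Ordered Abelian Groups with Interpolation}.

\bibitem{KP}
Kumjian and Pask, \emph{Higher rank graph $C^*$-algebras}.

\bibitem{PSS}
David Pask, Adam Sierakowski and Aidan Sims, \emph{Unbounded quasitraces, stable finiteness and pure infiniteness}, arXiv:1705.01268 (2017).

\end{thebibliography}
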